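
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\newtheorem{corollary}[lemma]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[lemma]{Definition}
\newtheorem{example}[lemma]{Example}
\newtheorem{remark}[lemma]{Remark}

\title{Roots of two and the periodicity conjecture\\ for coclass trees of nilpotent semigroups}


\begin{abstract}
The finite nilpotent semigroups of coclass $r$ can be arranged, through their contracted semigroup algebras over a field $K$, in a graph whose components are rooted trees. Distler and Eick conjectured that every maximal coclass tree in this graph is strongly virtually periodic. We disprove this for every $r\ge 2$: over $K=\mathbb Q(2^{1/p}: p \text{ an odd prime})\subset\mathbb R$ the maximal coclass tree whose root is the null algebra of dimension $r+1$ does not repeat itself from any point on, even if its labels are ignored. The reason is arithmetic. At each class $c\ge3$ this tree contains two contracted semigroup algebras that are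 isomorphic if and only if $2$ is a $(c-2)$-th power in $K$. We also prove that the conjecture is true for $r\le 1$ over every field, and for every $r$ if $K$ is finite or algebraically closed of characteristic $0$.
\end{abstract}

\section{Introduction}

\subsection{The coclass graph and the conjecture}

All algebras are associative and finite dimensional over a field $K$. A semigroup or algebra $O$ is \emph{nilpotent} if for some integer $c$ every product of $c+1$ elements of $O$ is zero. The least such $c$ is the \emph{class} $cl(O)$; it is the length of the series $O>O^2>\dots>O^c>O^{c+1}=\{0\}$. If $O$ is a finite nilpotent semigroup with $n$ non-zero elements, or a nilpotent algebra of dimension $n$, its \emph{coclass} is $cc(O)=n-cl(O)$. Each of the $c$ steps of the series of powers uses up at least one element (or one dimension), and the coclass counts the surplus. For example, the semigroups of coclass $0$ are those with exactly one element in each step, namely $\{x,x^2,\dots,x^c,0\}$ (Section~\ref{sec:small}).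

For a semigroup $S$ with zero element $z$, the \emph{contracted semigroup algebra} $K_0[S]$ is $K[S]/Kz$, where $K[S]$ is the semigroup algebra. It has the non-zero elements of $S$ as a basis, and the zero of $S$ becomes the zero of the algebra.

Fix $r\in\mathbb N_0$ and $K$. The graph $\mathcal G_{r,K}$ has as vertices the isomorphism classes of nilpotent $K$-algebras $A$ of coclass $r$ with $A\cong K_0[S]$ for some finite nilpotent semigroup $S$. There is a directed edge $A\to B$ if $\dim B^{cl(B)}=1$ and $B/B^{cl(B)}\cong A$; we call $B$ a child of $A$ and $A$ the parent of $B$. Each vertex $A$ carries as its \emph{label} the number of isomorphism types of finite nilpotent semigroups $S$ with $K_0[S]\cong A$. So the graph first classifies algebras, and the labels then count the semigroups behind each algebra.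

A vertex has at most one parent, and the class grows by $1$ along each edge. It is known that $\mathcal G_{r,K}$ consists of finitely many rooted trees, whose roots are the vertices without a parent. An infinite path in a rooted tree is \emph{maximal} if it starts at the root. For a vertex $A$ let $\mathcal T(A)$ be the subgraph consisting of all paths that start at $A$; it is a tree with root $A$. It is a \emph{coclass tree} if it contains a unique maximal infinite path. A coclass tree $\mathcal T(A)$ is \emph{maximal} if either $A$ is a root of $\mathcal G_{r,K}$ or the parent of $A$ lies on more than one maximal infinite path. We write $\overline{\mathcal T}$ for a labeled tree $\mathcal T$ with its labels removed. Graph isomorphisms are isomorphisms of directed graphs.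

\begin{conjecture}[Distler and Eick \cite{DE}]
Let $r\in\mathbb N_0$, let $K$ be an arbitrary field, and let $\mathcal T$ be a maximal coclass tree in $\mathcal G_{r,K}$ with maximal infinite path $A_1\to A_2\to\cdots$. Then $\mathcal T$ is \emph{strongly virtually periodic}: there are positive integers $l$ and $k$, a graph isomorphism $\mu:\overline{\mathcal T}(A_l)\to\overline{\mathcal T}(A_{l+k})$, and for every vertex $B$ in $\mathcal T(A_l)\setminus\mathcal T(A_{l+k})$ a rational polynomial $f_B$ such that the label of $\mu^i(B)$ equals $f_B(i)$ for all $i\ge0$.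
\end{conjecture}

\subsection{What one would guess, and what goes wrong}

The small cases support the conjecture. For $r=0$ the graph is one infinite path with all labels $1$. For $r=1$ there is one maximal coclass tree; it is an infinite path with leaves attached, the pattern of leaves has period $2$ from some point on, and the labels are polynomials of degree at most $1$ along each residue class of the class modulo $2$ (Section~\ref{sec:small}). In general, a nilpotent semigroup of coclass $r$ and large class $c$ is a long string $x,x^2,\dots,x^c$ together with $r$ further elements (Lemma~\ref{lem:string}). After a small change of basis, the products that involve these $r$ elements are described by boundedly many small integers, and the only part of the string that occurs in them is a piece of bounded length at its end (Section~\ref{sec:positive}). So one would expect the pattern to repeat as the string gets longer.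

What this leaves out is that an isomorphism of algebras may rescale $x$ to $ax$, and then the end $x^c$ of the string is multiplied by $a^c$. This makes a difference as soon as $r=2$.

\begin{example}\label{ex:pair}
Let $c\ge3$ and let $S_c=\{x,\dots,x^c,t_1,t_2,0\}$, where $x^ix^j=x^{i+j}$ with $x^k=0$ for $k>c$,
\[
t_1^2=t_2^2=t_1x=t_2x=x^c ,
\]
and all other products involving $t_1$ or $t_2$ are $0$. Let $S'_c$ be defined in the same way, except that now $t_2x=0$. (Every triple product involving some $t_i$ is $0$, so both are associative.) Are $K_0[S_c]$ and $K_0[S'_c]$ isomorphic? Let $\operatorname{char}K\ne2$ and consider $u=t_1+t_2$ and $v=t_1-t_2$ in $K_0[S_c]$. Then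
\[
u^2=v^2=2x^c,\quad uv=vu=0,\quad ux=2x^c,\quad vx=xu=xv=0 .
\]
These are the relations of $S_c'$ up to the factor $2$. Rescale all generators by the same $a\in K^*$: for $X=ax$, $U=au$, $V=av$ we have
\[
X^c=a^cx^c,\qquad U^2=V^2=UX=2a^2x^c .
\]
If $a^{c-2}=2$, then $U^2=V^2=UX=X^c$, so the basis $X,\dots,X^c,U,V$ multiplies like $S'_c$, and the two algebras are isomorphic. For $c=3$ this works over every $K$ with $\operatorname{char}K\ne2$, with $a=2$; for $c=4$ it requires a square root of $2$ in $K$, for $c=5$ a cube root of $2$. Lemma~\ref{lem:pair} shows that nothing else helps: the algebras are isomorphic \emph{if and only if} $2$ is a $(c-2)$-th power in $K$.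
\end{example}

The condition ``$2$ is an $n$-th power in $K$'' need not be eventually periodic in $n$. We choose a field in which, for odd $n$, it means that $n$ is squarefree.

\subsection{Results}

Let
\[
K_\flat=\mathbb Q(2^{1/p}:\ p \text{ an odd prime})\subset\mathbb R ,
\]
where $2^{1/p}$ is the real root. A \emph{null algebra} is one with all products zero.

\begin{theorem}\label{thm:A}
Let $r\ge2$, $K=K_\flat$, and let $A_1$ be the null algebra of dimension $r+1$. Then $\mathcal T(A_1)$ is a maximal coclass tree of $\mathcal G_{r,K}$. If $A_1\to A_2\to\cdots$ is its maximal infinite path, then for no $l,k\ge1$ is there a graph isomorphism $\overline{\mathcal T}(A_l)\to\overline{\mathcal T}(A_{l+k})$.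
\end{theorem}

So the conjecture is false for every $r\ge2$. Two complements show that it does hold in a number of cases.

\begin{theorem}\label{thm:B}
For $r\in\{0,1\}$ the conjecture is true for every field $K$.
\end{theorem}

\begin{theorem}\label{thm:C}
If $K$ is finite, or algebraically closed of characteristic $0$, then the conjecture is true for every $r$.
\end{theorem}

For which of the remaining fields the conjecture holds when $r\ge2$ is not settled here.

Section~\ref{sec:string} contains the structure lemma on semigroups. Section~\ref{sec:null} describes the tree of the null algebra and gives an isomorphism criterion for its vertices. Theorem~\ref{thm:A} is proved in Section~\ref{sec:counter}, Theorem~\ref{thm:B} in Section~\ref{sec:small}, Theorem~\ref{thm:C} in Section~\ref{sec:positive}. Theorem~\ref{thm:A} needs only Sections~\ref{sec:string}--\ref{sec:counter}.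

\emph{Conventions.} $[\,\cdot\,]$ is $1$ if the enclosed statement holds and $0$ otherwise. We put $x^\infty:=0$; the symbol $\infty$ is larger than every integer, and a sum with a summand $\infty$ is $\infty$. $\langle\,\cdot\,\rangle$ denotes linear span over $K$, and $(K^*)^n=\{a^n:a\in K^*\}$.

\section{Semigroups that are mostly a string}\label{sec:string}

Let $S$ be a finite nilpotent semigroup of class $c$. The power $K_0[S]^j$ is spanned by $S^j$, so $S$ and $K_0[S]$ have the same class and the same coclass. Put
\[
L_j=S^j\setminus S^{j+1}\qquad(1\le j\le c).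
\]
These sets are non-empty: $S^j=S^{j+1}$ would imply $S^j=\{0\}$ by nilpotency. Counting non-zero elements gives
\begin{equation}\label{eq:coclass}
\sum_{j=1}^c(|L_j|-1)=cc(S).
\end{equation}
Let $B=K_0[S]$ be a vertex of $\mathcal G_{r,K}$ of class $c\ge2$ with $\dim B^c=1$. Then $B/B^c\cong K_0[S/S^c]$, where $S/S^c$ is obtained from $S$ by identifying all elements of $S^c$ with $0$. This algebra has class $c-1$ and coclass $r$, so it is a vertex, the parent of $B$.

By \eqref{eq:coclass}, if $c$ is large compared with $r$, then most layers $L_j$ have only one element. The next lemma shows that a single such layer below the top forces everything from there on to consist of powers of one element. The mechanism is already visible if $L_2=\{w\}$ and $z_1z_2z_3\notin S^4$: then $z_1z_2=z_2z_3=w$, so $z_1z_2z_3=z_1w=z_1z_1z_2$, and the same argument for $(z_1,z_1,z_2)$ gives $z_1z_1z_2=z_1w=z_1z_1z_1$.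

\begin{lemma}\label{lem:string}
Let $S$ be nilpotent of class $c$ and coclass $r$, with $|L_i|=1$ for some $i\le c-1$. Then there is $x\in S$ with $L_j=\{x^j\}$ for $i\le j\le c$. So $x,\dots,x^c$ are distinct and non-zero, $S^j=\{x^j,\dots,x^c,0\}$ for $i\le j\le c$, and $S$ has exactly $r$ further non-zero elements. If $c\ge r+2$, then such an $i$ exists with $i\le r+1$.
\end{lemma}

\begin{proof}
Let $L_i=\{w\}$. Call a sequence $(z_1,\dots,z_j)$ in $S$ \emph{tight} if $z_1\cdots z_j\notin S^{j+1}$. Then every consecutive subproduct of length $h$ lies in $L_h$, since otherwise it would lie in $S^{h+1}$ and the whole product in $S^{j+1}$. Every element of $L_j$ is the product of a tight sequence of length $j$.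

Let $j\ge i+1$, and consider a window $(z_k,\dots,z_{k+i})$ of length $i+1$ in a tight sequence of length $j$. Its two subwindows of length $i$ both have product $w$. Hence
\[
z_k\cdots z_{k+i}=z_kw=z_k\,(z_kz_{k+1}\cdots z_{k+i-1}),\qquad
z_k\cdots z_{k+i}=wz_{k+i}=(z_{k+1}\cdots z_{k+i})\,z_{k+i}.
\]
So without changing the product, and hence keeping tightness, we may replace the window by
\[
\text{(I)}\ \ (z_k,z_k,z_{k+1},\dots,z_{k+i-1})\qquad\text{or}\qquad \text{(II)}\ \ (z_{k+1},\dots,z_{k+i},z_{k+i}).
\]
Apply (I) $i$ times at $k=1$; then the first $i+1$ letters are all $z_1$. Apply (I) once at each of $k=2,3,\dots,j-i$; each step replaces one more letter by $z_1$. At the end all letters are $z_1$, so the product is $z_1^j$.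

For $j=c$ this gives an $x$ with $x^c\ne0$. Then $(x,\dots,x)$ of length $c$ is tight, so $x^j\in L_j$ for all $j\le c$, and $x^i=w$. Let $v\in L_j$ with $j\ge i+1$. By the above, $v=z^j$ for some $z$ such that $(z,\dots,z)$ is tight, so $z^i=w=x^i$ and $v=z^{j-i}x^i$. Apply (II) to the window $(z,x,\dots,x)$ formed by the last $z$ and the $i$ letters after it; it becomes $(x,\dots,x)$. Continue with the new last $z$, from right to left, until $v=x^j$. Thus $L_j=\{x^j\}$ for $i\le j\le c$. The elements $x,\dots,x^c$ lie in different layers, and $S$ has $c+r$ non-zero elements, so $r$ further ones remain.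

Finally, let $c\ge r+2$. By \eqref{eq:coclass}, $\sum_{j\le r+1}(|L_j|-1)\le r$, so one of these $r+1$ non-negative terms is $0$. The corresponding $i$ satisfies $i\le r+1\le c-1$.
\end{proof}

\section{The tree of the null algebra}\label{sec:null}

In this section $K$ is any field and $r\ge1$.

\subsection{The path and its leaves}

For $c\ge1$ let $A_c$ be the algebra with basis $x,\dots,x^c,t_1,\dots,t_r$, with $x^ix^j=x^{i+j}$ ($x^k=0$ for $k>c$) and all products involving some $t_i$ zero. It is a contracted semigroup algebra of class $c$ and coclass $r$, and $A_{c-1}\to A_c$ for $c\ge2$. The null algebra $A_1$ of dimension $r+1$ is a root of $\mathcal G_{r,K}$, since $\dim A_1^{1}=r+1\ne1$.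

To find the other descendants of $A_1$ we perturb $A_c$ at the top. For $c\ge3$, $\beta\in M_r(K)$ and $\gamma,\delta\in K^r$ let $B_c(\beta,\gamma,\delta)$ be the algebra with the same basis as $A_c$ and
\[
x^ix^j=x^{i+j},\quad t_it_j=\beta_{ij}x^c,\quad xt_j=\gamma_jx^c,\quad t_jx=\delta_jx^c,\quad x^kt_j=t_jx^k=0\ (k\ge2).
\]
A product of two basis elements involving some $t_i$ lies in $Kx^c$, which annihilates everything, and $x^kt_j=t_jx^k=0$ for $k\ge2$. So a triple product of basis elements involving some $t_i$ is zero in both bracketings, and $B_c(\beta,\gamma,\delta)$ is associative. Its powers are $\langle x^j,\dots,x^c\rangle$ for $2\le j\le c$. Hence it has class $c$ and dimension $c+r$, and factoring out its last power gives $A_{c-1}$.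

Which of these algebras come from semigroups? A further element $f$ of the semigroup may multiply $x$ exactly as a power $x^e$ does; then $t=f-x^e$ annihilates $x$. Thus one algebra may arise from several exponents $e$. The next definition lists the possibilities.

\begin{definition}\label{def:datum}
Let $c\ge3$. A \emph{datum of class $c$} is a tuple $(e,\beta,\gamma,\delta)$ with $e\in(\{1,\dots,c-2\}\cup\{\infty\})^r$, $\beta\in M_r(K)$, $\gamma,\delta\in\{0,1\}^r$, such that $\gamma_i=\delta_i=0$ whenever $e_i<\infty$, and such that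
\[
\kappa_{ij}=\beta_{ij}+[e_i=1]\gamma_j+[e_j=1]\delta_i
\]
satisfies
\begin{equation}\label{eq:kappa}
\begin{aligned}
\kappa_{ij}&=0&&\text{if }e_i+e_j<c,\\
\kappa_{ij}&\in\{-1,0\}&&\text{if }e_i+e_j=c,\\
\kappa_{ij}&\in\{0,1\}&&\text{if }e_i+e_j>c .
\end{aligned}
\end{equation}
Let $R_c$ be the set of all $(\beta,\gamma,\delta)$ for which some $e$ makes $(e,\beta,\gamma,\delta)$ a datum of class $c$. It is finite, since there are finitely many choices of $(e,\gamma,\delta,\kappa)$, and these determine $\beta$.
\end{definition}

\begin{lemma}\label{lem:vertices}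
Let $c\ge3$. The vertices $B$ of $\mathcal G_{r,K}$ of class $c$ with $\dim B/B^2=r+1$ are exactly the $B_c(\rho)$ with $\rho\in R_c$, and all of them are children of $A_{c-1}$. More precisely, if $B=K_0[S]$ is such a vertex, then $S=\{x,\dots,x^c,f_1,\dots,f_r,0\}$, and there is a datum $(e,\beta,\gamma,\delta)$ of class $c$ such that the elements $x$ and $t_i=f_i-x^{e_i}$ identify $B$ with $B_c(\beta,\gamma,\delta)$. Conversely, every datum of class $c$ arises in this way.
\end{lemma}

\begin{proof}
Let $B=K_0[S]$ be as stated. Then $|L_1|=\dim B/B^2=r+1$, so $|L_j|=1$ for $j\ge2$ by \eqref{eq:coclass}. Lemma~\ref{lem:string} with $i=2\le c-1$ gives $S=\{x,\dots,x^c,f_1,\dots,f_r,0\}$ with $S^2=\{x^2,\dots,x^c,0\}$.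

Let $f=f_i$, and write $fx=x^a$, $xf=x^b$ with $a,b\in\{2,\dots,c+1\}$, where $x^{c+1}=0$. Then $xfx=x^{a+1}=x^{b+1}$. So either $a=b\le c-1$, and we put $e_i=a-1\in[1,c-2]$; or $a,b\ge c$, and we put $e_i=\infty$. Let $t_i=f_i-x^{e_i}$. If $e_i<\infty$, then $t_ix=xt_i=0$; if $e_i=\infty$, then $t_ix,xt_i\in\{0,x^c\}$. So $t_ix=\delta_ix^c$ and $xt_i=\gamma_ix^c$ with $\gamma_i,\delta_i\in\{0,1\}$, both zero if $e_i<\infty$. Consequently $x^kt_i=t_ix^k=0$ for $k\ge2$. Moreover $t_it_j\in B^2=\langle x^2,\dots,x^c\rangle$ and $t_it_jx=\delta_jt_ix^c=0$, so $t_it_j=\beta_{ij}x^c$ for some $\beta_{ij}\in K$. Thus $B=B_c(\beta,\gamma,\delta)$. Finally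
\[
f_if_j=(t_i+x^{e_i})(t_j+x^{e_j})=x^{e_i+e_j}+\bigl(\beta_{ij}+[e_i=1]\gamma_j+[e_j=1]\delta_i\bigr)x^c=x^{e_i+e_j}+\kappa_{ij}x^c .
\]
This is an element without $t$-part, so it lies in $S$ if and only if it is $0$ or a power of $x$. If $e_i+e_j<c$, this means $\kappa_{ij}=0$; if $e_i+e_j=c$, it means $1+\kappa_{ij}\in\{0,1\}$; if $e_i+e_j>c$, it means $\kappa_{ij}\in\{0,1\}$. This is \eqref{eq:kappa}.

Conversely, let a datum be given, and put $f_i=t_i+x^{e_i}$ in $B_c(\beta,\gamma,\delta)$. The non-zero elements of $S=\{x,\dots,x^c,f_1,\dots,f_r,0\}$ form a basis. The set is closed under multiplication: $f_if_j\in S$ by \eqref{eq:kappa}; $xf_j$ is $\gamma_jx^c$ if $e_j=\infty$, and $x^{1+e_j}$ otherwise; $f_jx$ is $\delta_jx^c$ or $x^{1+e_j}$; and $x^kf_j=f_jx^k=x^{k+e_j}$ for $k\ge2$. So $K_0[S]=B_c(\beta,\gamma,\delta)$. As seen above, this algebra has class $c$, coclass $r$ and $\dim B/B^2=r+1$, and it is a child of $A_{c-1}$.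
\end{proof}

\begin{corollary}\label{cor:tree}
$\mathcal T(A_1)$ is a maximal coclass tree with maximal infinite path $A_1\to A_2\to\cdots$. Its vertices with a child are exactly the $A_c$, $c\ge1$. For $c\ge3$ the out-degree of $A_{c-1}$ is the finite number
\[
N(c)=|R_c/{\sim_c}|,\qquad \rho\sim_c\rho'\iff B_c(\rho)\cong B_c(\rho').
\]
\end{corollary}

\begin{proof}
If $A\to B$ with $cl(A)\ge1$, then $B^{cl(B)}\subseteq B^2$, so $\dim B/B^2=\dim A/A^2$. Hence all descendants $B$ of $A_1$ satisfy $\dim B/B^2=r+1$. If a descendant $B$ of class $c\ge2$ has a child $C$, then $C\cong B_{c+1}(\rho)$ for some $\rho$ by Lemma~\ref{lem:vertices}, and $B\cong A_c$. So only the $A_c$ have children, and $A_1\to A_2\to\cdots$ is the only infinite path starting at $A_1$. Since $A_1$ is a root, $\mathcal T(A_1)$ is a maximal coclass tree. For $c\ge3$ the children of $A_{c-1}$ have class $c$ and $\dim B/B^2=r+1$, so by Lemma~\ref{lem:vertices} they are exactly the $B_c(\rho)$ with $\rho\in R_c$.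
\end{proof}

\subsection{When are two leaves isomorphic?}

The relations of $B_c(\beta,\gamma,\delta)$ that depend on $\beta,\gamma,\delta$ equate a product of two generators with a multiple of $x^c$. If all generators are scaled by the same $a$, the multiple changes by the factor $a^{c-2}$. The next proposition says that, apart from this, only linear algebra of the $t_i$ matters. Also $\gamma$ and $\delta$ matter only through
\[
D=\delta-\gamma ,
\]
since replacing $t_j$ by $t_j-\gamma_jx^{c-1}$ changes $(\gamma,\delta)$ into $(0,D)$ and leaves $\beta$ unchanged. We regard $\gamma,\delta,D$ as linear functionals and $\beta$ as a bilinear form on $T=\langle t_1,\dots,t_r\rangle\cong K^r$.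

\begin{proposition}\label{prop:iso}
Let $c\ge3$. Then $B_c(\beta',\gamma',\delta')\cong B_c(\beta,\gamma,\delta)$ if and only if there are $\lambda\in(K^*)^{c-2}$, $Q\in GL_r(K)$ with columns $q_1,\dots,q_r$, and $\tau\in K^r$ with
\begin{equation}\label{eq:iso}
\lambda\beta'=Q^T\beta Q,\qquad \lambda D'_j=D(q_j)+\beta(q_j,\tau)-\beta(\tau,q_j)\quad(1\le j\le r).
\end{equation}
\end{proposition}

\begin{proof}
Write $B=B_c(\beta,\gamma,\delta)$, and let $x$, $t'_1,\dots,t'_r$ be the generators of $B'=B_c(\beta',\gamma',\delta')$. We use repeatedly that in $B$ the space $\langle x^2,\dots,x^c\rangle$ annihilates $T$ on both sides.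

For $y=lx+p+h\in B$ with $l\in K$, $p\in T$, $h\in\langle x^2,\dots,x^c\rangle$ we have $y^2\in l^2x^2+\langle x^3,\dots,x^c\rangle$, because $xp,px,p^2\in Kx^c$ and $c\ge3$. Since $p$ annihilates $\langle x^2,\dots,x^c\rangle$, induction gives $y^k\in l^kx^k+\langle x^{k+1},\dots,x^c\rangle$ for $2\le k\le c$. In particular
\begin{equation}\label{eq:yc}
y^c=l^cx^c .
\end{equation}

($\Rightarrow$) Let $\varphi:B'\to B$ be an isomorphism. Since $(t'_j)^c=0$, \eqref{eq:yc} shows that $\varphi(t'_j)$ has no $x$-component. So under the induced isomorphism $B'/B'^2\to B/B^2$ the images of the $t'_j$ lie in the image of $T$, and bijectivity forces the $x$-component $a$ of $\varphi(x)$ to be non-zero. Hence we can write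
\[
\varphi(x)=a(x+\tau+g),\qquad \varphi(t'_j)=a(q_j+h_j)
\]
with $a\in K^*$, $\tau,q_j\in T$, $g,h_j\in\langle x^2,\dots,x^c\rangle$, and $Q=(q_1,\dots,q_r)$ is invertible. By \eqref{eq:yc}, $\varphi(x^c)=a^cx^c$. Now
\[
\gamma'_ja^cx^c=\varphi(x)\varphi(t'_j)=a^2\bigl(\gamma(q_j)x^c+\beta(\tau,q_j)x^c+(x+g)h_j\bigr).
\]
So $(x+g)h_j\in Kx^c$. The lowest term of $(x+g)h_j$ is $x$ times the lowest term of $h_j$, unless the latter is a multiple of $x^c$; hence $h_j\in\langle x^{c-1},x^c\rangle$. Let $h_j^*$ be the coefficient of $x^{c-1}$ in $h_j$. Then $gh_j=h_jg=0$, and with $\lambda=a^{c-2}$ we get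
\begin{equation}\label{eq:gd}
\lambda\gamma'_j=\gamma(q_j)+\beta(\tau,q_j)+h_j^*,\qquad \lambda\delta'_j=\delta(q_j)+\beta(q_j,\tau)+h_j^*,
\end{equation}
the second equation from $\varphi(t'_j)\varphi(x)=a^2(q_j+h_j)(x+\tau+g)$ in the same way. Subtracting gives the second part of \eqref{eq:iso}. Since $h_ih_j=0$ (as $2c-2>c$) and $q_ih_j=h_iq_j=0$, we have $\beta'_{ij}a^cx^c=\varphi(t'_i)\varphi(t'_j)=a^2\beta(q_i,q_j)x^c$, which is the first part.

($\Leftarrow$) Let $\lambda=a^{c-2}$. Define $h_j^*$ by the first equation of \eqref{eq:gd}; by \eqref{eq:iso} the second one holds too. Put $y=a(x+\tau)$ and define a linear map $\varphi:B'\to B$ by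
\[
\varphi(x^k)=y^k\ (1\le k\le c),\qquad \varphi(t'_j)=a(q_j+h_j^*x^{c-1}).
\]
We have $y^2\in a^2x^2+Kx^c$ and $y^k=a^kx^k$ for $k\ge3$. We check multiplicativity on basis elements.
\begin{itemize}
\item $\varphi(x^i)\varphi(x^j)=y^{i+j}$. This is $\varphi(x^{i+j})$ if $i+j\le c$, and $a^{i+j}x^{i+j}=0$ if $i+j>c$.
\item $\varphi(x)\varphi(t'_j)=a^2\bigl(\gamma(q_j)+\beta(\tau,q_j)+h_j^*\bigr)x^c=a^c\gamma'_jx^c=\varphi(xt'_j)$, where we used $\tau x^{c-1}=0$ (as $c-1\ge2$). Likewise $\varphi(t'_j)\varphi(x)=a^2\bigl(\delta(q_j)+\beta(q_j,\tau)+h_j^*\bigr)x^c=a^c\delta'_jx^c=\varphi(t'_jx)$.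
\item For $k\ge2$, $\varphi(x^k)\in\langle x^2,\dots,x^c\rangle$ annihilates $T$ and $x^{c-1}$, so $\varphi(x^k)\varphi(t'_j)=0=\varphi(t'_j)\varphi(x^k)$.
\item $\varphi(t'_i)\varphi(t'_j)=a^2\beta(q_i,q_j)x^c=a^2\lambda\beta'_{ij}x^c=a^c\beta'_{ij}x^c=\varphi(t'_it'_j)$.
\end{itemize}
So $\varphi$ is a homomorphism. Modulo $B^2$ its image contains $a(x+\tau)$ and all $aq_j$, hence everything. By nilpotency $\varphi$ is surjective, and by dimensions it is bijective.
\end{proof}

In \eqref{eq:iso} the class $c$ enters only through the group $(K^*)^{c-2}$, and $(K^*)^{n'}\subseteq(K^*)^n$ if $n\mid n'$. This gives at once: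

\begin{corollary}\label{cor:mono}
Let $c,c'\ge3$ with $(c-2)\mid(c'-2)$, and let $\rho,\rho'\in R_c\cap R_{c'}$. If $\rho\sim_{c'}\rho'$, then $\rho\sim_c\rho'$.
\end{corollary}

\section{The counterexample}\label{sec:counter}

We want $N(c)<N(c')$ for suitable $c<c'$ that differ by a multiple of a given $k$. One pair of algebras that is isomorphic at class $c$ but not at class $c'$ is not sufficient for this, since elsewhere more isomorphisms might appear, or vertices might disappear. Corollary~\ref{cor:mono} excludes the former if $(c-2)\mid(c'-2)$, and the next lemma excludes the latter if $c\equiv c'\bmod 2$.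

\begin{lemma}\label{lem:grow}
Let $3\le c<c'$ with $c\equiv c'\bmod 2$. Then $R_c\subseteq R_{c'}$.
\end{lemma}

\begin{proof}
Let $d=(c'-c)/2\ge1$, and let $(e,\beta,\gamma,\delta)$ be a datum of class $c$. Put $e'_i=e_i$ if $e_i\in\{1,\infty\}$ and $e'_i=e_i+d$ if $2\le e_i\le c-2$. Then $e'_i\le c-2+d\le c'-2$ if $e'_i$ is finite. Also $[e'_i=1]=[e_i=1]$, so the numbers $\kappa_{ij}$ do not change, and $e'_i<\infty$ if and only if $e_i<\infty$. It remains to see that $e'_i+e'_j$ compares with $c'$ as $e_i+e_j$ does with $c$. If one of $e_i,e_j$ is $\infty$, this is clear. If both are finite and at least $2$, then $e'_i+e'_j-c'=e_i+e_j-c$. If $e_i=1$ and $2\le e_j\le c-2$, or vice versa, then $e_i+e_j\le c-1$ and $e'_i+e'_j\le c-1+d<c'$. If $e_i=e_j=1$, then $2<c$ and $2<c'$. So $(e',\beta,\gamma,\delta)$ is a datum of class $c'$.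
\end{proof}

The parity condition cannot be dropped: for $r=1$ and $c\ge4$ even, $e=c/2$ allows $\beta=-1$, while for $c$ odd $\beta=-1$ comes from no datum unless $-1=1$ in $K$.

Next we treat the pair of Example~\ref{ex:pair} for all $r\ge2$. To see why $2$ is forced, let $r=2$ and let $\beta,\beta'$ be symmetric and invertible. Then \eqref{eq:iso} reads $\lambda\beta'=Q^T\beta Q$, $\lambda D'=DQ$ with row vectors $D,D'$, and hence $D\beta^{-1}D^T=\lambda\,D'\beta'^{-1}D'^T$. For $\beta=\beta'=I_2$, $D=(1,1)$, $D'=(1,0)$ this says $2=\lambda$.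

\begin{lemma}\label{lem:pair}
Let $\operatorname{char}K\ne2$, $r\ge2$, $\beta_0=\operatorname{diag}(1,1,0,\dots,0)$, and
\[
\rho_1=(\beta_0,0,(1,1,0,\dots,0)),\qquad \rho_2=(\beta_0,0,(1,0,0,\dots,0)).
\]
Then $\rho_1,\rho_2\in R_c$ for all $c\ge3$, and $\rho_1\sim_c\rho_2$ if and only if $2\in(K^*)^{c-2}$.
\end{lemma}

\begin{proof}
With all $e_i=\infty$ we have $\kappa=\beta_0$, and \eqref{eq:kappa} holds. Since $\beta_0$ is symmetric, the $\tau$-terms in \eqref{eq:iso} vanish. Let $(\lambda,Q)$ solve \eqref{eq:iso} with $(\beta,D)$ from $\rho_1$ and $(\beta',D')$ from $\rho_2$, and let $Q_1$ be the upper left $2\times2$ block of $Q$. The upper left block of $\lambda\beta_0=Q^T\beta_0Q$ says $Q_1^TQ_1=\lambda I_2$. So $Q_1^{-1}=\lambda^{-1}Q_1^T$ and $Q_1Q_1^T=\lambda I_2$. The second part of \eqref{eq:iso}, for $j=1,2$, says $\lambda(1,0)=(1,1)Q_1$. Multiplying each side by its transpose gives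
\[
\lambda^2=(1,1)\,Q_1Q_1^T\,(1,1)^T=2\lambda ,
\]
so $2=\lambda\in(K^*)^{c-2}$. Conversely, if $2\in(K^*)^{c-2}$, then $\lambda=2$ and $Q=Q_1\oplus I_{r-2}$ with $Q_1=\begin{pmatrix}1&1\\1&-1\end{pmatrix}$ solve \eqref{eq:iso}, because $Q_1^TQ_1=2I_2$ and $(1,1)Q_1=2(1,0)$.
\end{proof}

\begin{proposition}\label{prop:jump}
Let $\operatorname{char}K\ne2$ and $r\ge2$. Let $3\le c<c'$ with $c\equiv c'\bmod2$, and put $n=c-2$, $n'=c'-2$. If $n\mid n'$ and $2\in(K^*)^n\setminus(K^*)^{n'}$, then $N(c)<N(c')$.
\end{proposition}

\begin{proof}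
By Lemma~\ref{lem:grow}, $R_c\subseteq R_{c'}$. On the finite set $R_c$ the relation $\sim_{c'}$ refines $\sim_c$ by Corollary~\ref{cor:mono}. By Lemma~\ref{lem:pair}, $\rho_1\sim_c\rho_2$ but $\rho_1\not\sim_{c'}\rho_2$. Hence
$N(c')=|R_{c'}/{\sim_{c'}}|\ge|R_c/{\sim_{c'}}|>|R_c/{\sim_c}|=N(c)$.
\end{proof}

\begin{lemma}\label{lem:field}
For odd $n\ge1$: $2\in(K_\flat^*)^n$ if and only if $n$ is squarefree.
\end{lemma}

\begin{proof}
For $n=1$ there is nothing to show. Let $n=p_1\cdots p_s$ be squarefree and $y_i=2^{1/p_i}\in K_\flat$. The integers $n/p_i$ have no common prime factor, so $\sum_iu_in/p_i=1$ for some integers $u_i$. Then $2=\prod_i2^{u_in/p_i}=\bigl(\prod_iy_i^{u_i}\bigr)^n$.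

Now suppose that $p^2\mid n$ for a prime $p$, and that $2\in(K_\flat^*)^n$. Then $2=b^{p^2}$ with $b\in K_\flat\subset\mathbb R$. As $p^2$ is odd, $b$ is the real number $2^{1/p^2}$, of degree $p^2$ over $\mathbb Q$ by Eisenstein's criterion. On the other hand, $b$ lies in $\mathbb Q(2^{1/p_1},\dots,2^{1/p_s})$ for some distinct odd primes $p_i$. Let $M=p_1\cdots p_s$. This field equals $\mathbb Q(2^{1/M})$: one inclusion is clear, and choosing $u_i$ with $\sum u_iM/p_i=1$ gives $\prod_i(2^{1/p_i})^{u_i}=2^{1/M}$. It has degree $M$ over $\mathbb Q$, again by Eisenstein. So $p^2\mid M$, contradicting that $M$ is squarefree.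
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Corollary~\ref{cor:tree}, $\mathcal T(A_1)$ is a maximal coclass tree with path $A_1\to A_2\to\cdots$. Suppose that $\mu:\overline{\mathcal T}(A_l)\to\overline{\mathcal T}(A_{l+k})$ is a graph isomorphism. It maps root to root and the unique infinite path from the root to the unique infinite path from the root, so $\mu(A_i)=A_{i+k}$ for all $i\ge l$. Comparing out-degrees, we get $N(c)=N(c+k)$ for all $c\ge\max(l+1,3)$, hence
\begin{equation}\label{eq:N}
N(c)=N(c')\quad\text{whenever } \max(l+1,3)\le c\le c' \text{ and } k\mid c'-c .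
\end{equation}
Choose an odd prime $n\ge l$ and an odd prime $p\nmid k$. Let $m=p^{2\phi(k)}$, where $\phi$ is Euler's function; then $m$ is odd and $m\equiv1\bmod k$. Put $n'=nm$, $c=n+2$, $c'=n'+2$. Then $c'-c=n(m-1)$ is even and divisible by $k$, so $N(c)=N(c')$ by \eqref{eq:N}. But $n$ is squarefree and $p^2\mid n'$, so $2\in(K_\flat^*)^n\setminus(K_\flat^*)^{n'}$ by Lemma~\ref{lem:field}, and $N(c)<N(c')$ by Proposition~\ref{prop:jump}. This is a contradiction.
\end{proof}

\begin{remark}
The theorem also holds for isomorphisms of undirected graphs. Every $A_c$ has at least two children: $A_{c+1}$, which is commutative, and a non-commutative one. For $c\ge2$ take $B_{c+1}(\rho_1)$. For $c=1$ take the contracted algebra of $\{x,t_1,\dots,t_r,z,0\}$ whose only non-zero products are $x^2=xt_1=z$. So the vertices of degree at least $2$ in $\mathcal T(A_l)$ are the $A_i$, $i\ge l$. They form a ray with end point $A_l$, so an undirected isomorphism also maps $A_i$ to $A_{i+k}$, and the proof goes through.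
\end{remark}

\begin{remark}
The hypothesis $r\ge2$ enters in Lemma~\ref{lem:pair}. For $r=1$ and $\beta,D\ne0$, \eqref{eq:iso} gives $D^2/\beta=\lambda D'^2/\beta'$. But a datum with $\beta,D\ne0$ has $e=\infty$, so $\beta=1$ and $D=\pm1$. Hence $D^2/\beta=1$ for all of these, and the equation only says $\lambda=1$.
\end{remark}

\section{Coclass at most one}\label{sec:small}

\begin{proof}[Proof of Theorem~\ref{thm:B} for $r=0$]
By \eqref{eq:coclass} all layers have one element. For $c\ge2$, Lemma~\ref{lem:string} with $i=1$ gives $S=\{x,\dots,x^c,0\}$, and for $c\le1$ it is trivial that $S$ is unique. So the graph is a single infinite path with all labels $1$ (whether or not one admits the zero algebra as a vertex), and $l=k=1$ will do.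
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B} for $r=1$]
\emph{The tree.} Let $S$ have coclass $1$ and class $c\ge3$. If $|L_1|=1$, then Lemma~\ref{lem:string} with $i=1$ gives $|L_j|=1$ for all $j$, so coclass $0$, a contradiction. So $|L_1|=2=r+1$, and by Lemma~\ref{lem:vertices} all vertices of class $c\ge3$ are the $B_c(\rho)$, $\rho\in R_c$, children of $A_{c-1}$. Hence a vertex of class at least $2$ with a child is some $A_c$. The only vertex of class $1$ is $A_1$, and there is none of class $0$. So every infinite path consists of algebras $A_c$, and $A_1\to A_2\to\cdots$ is the only maximal infinite path. A coclass tree therefore has some $A_j$ as its root, and for $j\ge2$ it is not maximal, since the parent $A_{j-1}$ lies on only one maximal infinite path. So the only maximal coclass tree is $\mathcal T(A_1)$.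

\emph{The data.} Let $c\ge5$. For $r=1$ all entries are scalars and the $\tau$-terms in \eqref{eq:iso} vanish, so
\begin{equation}\label{eq:iso1}
\rho\sim_c\rho'\iff \lambda\beta'=q^2\beta,\ \lambda D'=qD\ \text{ for some }\lambda\in(K^*)^{c-2},\ q\in K^* .
\end{equation}
We have $\kappa=\beta$, since $\gamma=\delta=0$ if $e=1$. So by \eqref{eq:kappa} the data of class $c$ are
\begin{itemize}
\item $e=\infty$ with $\beta,\gamma,\delta\in\{0,1\}$;
\item $e\in[1,c-2]$ with $\gamma=\delta=0$, and $\beta=0$ if $2e<c$, $\beta\in\{0,-1\}$ if $2e=c$, $\beta\in\{0,1\}$ if $2e>c$.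
\end{itemize}

\emph{Semigroups correspond to data.} Let $S=\{x,\dots,x^c,f,0\}$ belong to a datum, as in Lemma~\ref{lem:vertices}. If $e\ne1$, then $f^2=x^{2e}+\beta x^c$ lies in $S^3$, so $f^c=f^2f^{c-2}\in S^{c+1}=\{0\}$. Thus $x$ is the only element of $L_1=\{x,f\}$ with non-zero $c$-th power, and both $x$ and $f$ are determined by $S$. Then $fx$ and $xf$ determine $e,\gamma,\delta$, and $f^2$ determines $\beta$. If $e=1$, then $\beta=\gamma=\delta=0$ is the only datum, and there $f^c=x^c\ne0$, so this $S$ is not isomorphic to any of the others. Hence isomorphism types of semigroups correspond bijectively to data.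

\emph{The isomorphism types of algebras.} By \eqref{eq:iso1}, whether $\beta$ is zero and whether $D$ is zero are invariants. With $\lambda=1$, $q=-1$ we get $(\beta,1)\sim_c(\beta,-1)$. If $c$ is even, then $\lambda\in(K^*)^{c-2}$ is a square, so $(1,0)\sim_c(-1,0)$ if and only if $-1\in(K^*)^2$. If $c$ is odd, $\beta=-1$ comes from no datum unless $-1=1$ in $K$. So the pairs $(\beta,D)$ fall into the following types. The label counts the data: pairs $(\gamma,\delta)$ with the given $D$ for $e=\infty$, plus finite values of $e$.
\begin{center}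
\renewcommand{\arraystretch}{1.2}
\begin{tabular}{l|l}
type & label\\ \hline
$(0,0)$, i.e.\ $A_c$ & $2+(c-2)=c$\\
$(0,\pm1)$ & $2$\\
$(1,\pm1)$ & $2$\\
$(1,0)$, $c$ odd & $2+\frac{c-3}2=\frac{c+1}2$\\
$(1,0)$, $c$ even, $-1\notin(K^*)^2$ & $2+(\frac c2-2)=\frac c2$\\
$(-1,0)$, $c$ even, $-1\notin(K^*)^2$ & $1$\\
$(1,0)\sim_c(-1,0)$, $c$ even, $-1\in(K^*)^2$ & $\frac c2+1$
\end{tabular}
\end{center}
(For $(1,0)$ the finite $e$ are those with $c/2<e\le c-2$; for $(-1,0)$ only $e=c/2$ occurs. Every finite $e$ allows $\beta=0$. If $\operatorname{char}K=2$ and $c$ is even, then the two pairs in the last row coincide, and the count is the same.)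

\emph{Conclusion.} Map each vertex of class $c$ in $\mathcal T(A_5)$ to the vertex of class $c+2$ of the same type. Since $A_c\mapsto A_{c+2}$ and all other vertices of class $c$ are leaves attached to $A_{c-1}$, this is a graph isomorphism $\mu:\overline{\mathcal T}(A_5)\to\overline{\mathcal T}(A_7)$. By the table the label of $\mu^i(B)$ is a rational polynomial of degree at most $1$ in $i$. So the conjecture holds with $l=5$ and $k=2$.
\end{proof}

\section{Finite fields and algebraically closed fields}\label{sec:positive}

In this section we prove Theorem~\ref{thm:C}. The case $r=0$ is contained in Theorem~\ref{thm:B}, so let $r\ge1$, and put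
\[
m=r+1 .
\]
Until Section~\ref{sec:finite}, $K$ is any field. A set of integers is \emph{eventually periodic} if from some point on it agrees with a periodic set.

The plan is as follows. First, every vertex of large class $c$ is described by $c$ and a \emph{shape}, an element of a finite set that does not depend on $c$. Second, isomorphism of two shapes at class $c$ is an algebraic condition in which $c$ enters only through powers of a truncated polynomial. Third, the number of semigroups of given shape is eventually a quasi-polynomial in $c$. If the condition from the second step is eventually periodic in $c$, then the conjecture follows. This periodicity is the only point where the field matters, and it is what fails over $K_\flat$ for $r\ge2$.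

\subsection{Frames and shapes}

Let $S$ have class $c\ge6m$ and coclass $r$. By Lemma~\ref{lem:string},
\begin{equation}\label{eq:S}
S=\{x,\dots,x^c,f_1,\dots,f_r,0\},\qquad S^j=\{x^j,\dots,x^c,0\}\ (m\le j\le c).
\end{equation}
So $f_ix^m$ is $0$ or a power $x^{m+e}$ with $e\ge1$. In the latter case $f_i$ acts on the far part of the string as $x^e$, and we subtract $x^e$ from $f_i$ unless $x^{m+e}$ is already close to the end. This is as in Section~\ref{sec:null}. The resulting $t_i$ moves the string at most into its end, and all that remains to be recorded about the string lies in a window of bounded length there.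

\begin{definition}
Let $c\ge6m$. A \emph{$c$-frame} of an algebra $A$ is a tuple $(x,t_1,\dots,t_r)$ in $A$ such that, with
\[
T=\langle t_i\rangle,\quad Z=\langle x^j:j>c-m\rangle,\quad W=\langle x^j:j>c-2m\rangle,\quad w_s=x^{c-2m+s}\ (1\le s\le2m),
\]
the following hold.
\begin{itemize}
\item[(F1)] $x,\dots,x^c,t_1,\dots,t_r$ is a basis of $A$, and $x^{c+1}=0$.
\item[(F2)] $A^m=\langle x^j:m\le j\le c\rangle$.
\item[(F3)] $x^mt_i,\,t_ix^m\in Z$ for all $i$.
\item[(F4)] $xt_i,\,t_ix,\,t_it_j\in T\oplus W$, and their coordinates with respect to the $t_k$ and $w_s$ are images in $K$ of integers in $[-4,4]$.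
\end{itemize}
Let $\Sigma$ be the finite set of all integer tuples $\sigma$ with entries in $[-4,4]$,
\[
\sigma=(\sigma^L_{ik},\sigma^L_{i,s},\ \sigma^R_{ik},\sigma^R_{i,s},\ \sigma^{ij}_k,\sigma^{ij}_{,s}),
\]
listing coordinates for $xt_i$, $t_ix$, $t_it_j$ respectively; it does not depend on $c$. The frame \emph{has shape} $\sigma\in\Sigma$ if its coordinates in (F4) are the images of the entries of $\sigma$. (In small characteristic a frame may have several shapes.)
\end{definition}

For example, if the entries of $\beta,\gamma,\delta$ are images of integers in $[-4,4]$, then in $B_c(\beta,\gamma,\delta)$ the elements $x,t_1,\dots,t_r$ form a $c$-frame, and its shape records $\beta,\gamma,\delta$ as coefficients of $w_{2m}=x^c$. The exponents $e_i$ are forgotten. This is how finitely many shapes can account for a growing number of semigroups.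

\begin{lemma}\label{lem:cons}
Let $c\ge6m$, and let $(x,t_1,\dots,t_r)$ satisfy \textup{(F1)--(F3)} in $A$.
\begin{itemize}
\item[(a)] $A^j=\langle x^j,\dots,x^c\rangle$ for $m\le j\le c$. So $A$ has class $c$ and coclass $r$, and $Z=A^{c-m+1}$ and $W=A^{c-2m+1}$ are ideals.
\item[(b)] $x^jt_i=t_ix^j=0$ and $x^jW=Wx^j=0$ for $j\ge2m$; moreover $TW=WT=W^2=0$.
\item[(c)] For $v=\tau+\sum_j\xi_jx^j$ with $\tau\in T$ we have $vx^m\in Z$ if and only if $\xi_j=0$ for all $j\le c-2m$. Hence
\[
I:=T\oplus W=\{v\in A: vA^m\subseteq A^{c-m+1}\}.
\]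
This is a two-sided ideal defined by $A$ alone, and $A/I\cong XK[X]/(X^{c-2m+1})$ with $x\mapsto X$.
\item[(d)] If $y=\eta(x)+\tau$ with $\eta(x)=\sum_{j\ge1}\eta_jx^j$ and $\tau\in T$, then $y^N=\eta(x)^N$ for $N\ge3m$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $j=m$ this is (F2). For $h\ge m$,
\[
t_ix^h=(t_ix^m)x^{h-m}\in\langle x^g: g\ge(c-m+1)+(h-m)\rangle\subseteq\langle x^g:g\ge h+1\rangle,
\]
because $c\ge2m$. So if $A^j=\langle x^j,\dots,x^c\rangle$, then $A^{j+1}=A\,A^j=\langle x^{j+1},\dots,x^c\rangle$; and $A^{c+1}=0$. The exponents $c-m+1$ and $c-2m+1$ lie in $[m,c]$.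

(b) For $j\ge2m$, $x^jt_i=x^{j-m}(x^mt_i)\in x^{j-m}Z=0$, since $(j-m)+(c-m+1)>c$. Similarly $t_ix^j=0$. Further $x^jW=Wx^j=0$ as $j+(c-2m+1)>c$; $TW=WT=0$ as $c-2m+1\ge2m$; and $W^2=0$ as $2(c-2m+1)>c$.

(c) Since $\tau x^m\in Z$, $vx^m\in Z$ means $\sum_j\xi_jx^{j+m}\in Z$, i.e.\ $\xi_j=0$ for $j+m\le c-m$. As $A^m=\langle x^j:j\ge m\rangle$ and $Z$ is an ideal, $vx^m\in Z$ is equivalent to $vA^m\subseteq Z=A^{c-m+1}$. If $v\in I$ and $b\in A$, then $(vb)A^m\subseteq vA^m$ and $(bv)A^m\subseteq bZ\subseteq Z$, so $I$ is a two-sided ideal. The powers $x,\dots,x^{c-2m}$ give a basis of $A/I$.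

(d) We have $y\equiv\eta(x)$ modulo $I$, so $y^m-\eta(x)^m\in I\cap A^m=W$. Write $\eta=\eta(x)$ and $y^m=\eta^m+\omega$ with $\omega\in W$. As $\omega$ is a combination of powers of $x$, it commutes with $\eta$; also $\omega^2=0$ and $\eta^{2m}\omega=0$ by (b). Hence $y^{3m}=\eta^{3m}+3\eta^{2m}\omega=\eta^{3m}$. For $N\ge3m$, $y\,\eta^N=\eta^{N+1}+\tau\eta^N=\eta^{N+1}$ by (b), and the claim follows by induction.
\end{proof}

\begin{lemma}\label{lem:frame}
If $S$ is nilpotent of class $c\ge6m$ and coclass $r$, then $K_0[S]$ has a $c$-frame.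
\end{lemma}

\begin{proof}
Write $S$ as in \eqref{eq:S}. Then (F2) holds. We have $f_ix^m\in S^{m+1}$. If $f_ix^m=x^{m+e}$ with $1\le e\le c-2m$, put $e_i=e$; otherwise put $e_i=\infty$, and then $f_ix^m\in Z$. Let $t_i=f_i-x^{e_i}$. Clearly (F1) holds.

(F3) Let $e_i<\infty$. Then $t_ix^m=0$. Further $(x^mf_i)x^m=x^{2m+e_i}\ne0$ with $x^mf_i\in S^{m+1}$, so $x^mf_i=x^{m+e_i}$ and $x^mt_i=0$. Now let $e_i=\infty$. Then $t_ix^m=f_ix^m\in Z$. If $x^mf_i=x^h$ with $h\le c-m$, then $0\ne x^{h+m}=x^m(f_ix^m)\in x^mZ=0$, a contradiction. So $x^mt_i\in Z$.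

(F4) Let $v$ be one of $xt_i,\,t_ix,\,t_it_j$. Since $Z$ is an ideal by Lemma~\ref{lem:cons}(a), $vx^m\in Z$ (for $v=t_ix$ use $t_ix\,x^m=(t_ix^m)x$). By Lemma~\ref{lem:cons}(c), $v\in T\oplus W$. Expanding $t_i=f_i-x^{e_i}$, we see that $v$ is a sum of at most four terms $\pm z$ with $z\in S$, and each $z$ is $0$, $x^h$ or $f_k=t_k+x^{e_k}$. As $e_k\le c-2m$ if finite, $x^{e_k}$ contributes nothing to the coordinates at the $w_s$. So each coordinate of $v$ is a sum of at most four terms $0,\pm1$.
\end{proof}

The integer tuple obtained by adding up these contributions is called \emph{the shape of $S$} (with respect to the chosen $x,f_1,\dots,f_r$). It does not depend on $K$, and it is one of the shapes of the frame.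

\begin{lemma}\label{lem:pres}
An algebra $A$ with a $c$-frame of shape $\sigma$ is presented by generators $x,t_1,\dots,t_r$ and the following relations: $x^{c+1}=0$, and the equations in \textup{(F4)} for $xt_i$, $t_ix$, $t_it_j$ with $w_s=x^{c-2m+s}$ and coefficients from $\sigma$. So $A$ is determined by $(\sigma,c)$ up to isomorphism.
\end{lemma}

\begin{proof}
In the presented algebra let $M$ be the span of $x,\dots,x^c,t_1,\dots,t_r$. By the relations, $xM\subseteq M$ and $t_it_j\in M$. We show $t_ix^j\in M$ for all $i$ by induction on $j$. For $j=1$ this is one of the relations. For $j\ge2$, $t_ix^j=(t_ix)x^{j-1}$ is a combination of elements $t_kx^{j-1}$ and powers of $x$. So $M$ is closed under left multiplication by all generators and contains them; hence $M$ is the whole algebra, and its dimension is at most $c+r$. As it maps onto $A$, which has dimension $c+r$, it is $A$.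
\end{proof}

Write $A=A(\sigma,c)$, and call $(\sigma,c)$ \emph{admissible} if an algebra with a $c$-frame of shape $\sigma$ exists.

\emph{Shift.} Let $(\sigma,c)$ be admissible with $c-1\ge6m$. The images of $x,t_i$ form a $(c-1)$-frame of $A(\sigma,c)/A(\sigma,c)^c$: the conditions carry over, and $x^{c-2m+s}$, which was $w_s$ for $c$, is $w_{s+1}$ for $c-1$. So this frame has a shape $\operatorname{sh}(\sigma)$ that depends only on $\sigma$: the coefficient of $w_s$ becomes that of $w_{s+1}$ for $s\le2m-1$, the coefficient of $w_{2m}$ is dropped, and the coefficient of $w_1$ is $0$.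

\subsection{The isomorphism criterion}

For $\sigma\in\Sigma$ let $V=\langle t_1,\dots,t_r,w_1,\dots,w_{2m}\rangle_K$ be a formal vector space on these basis vectors. Define $\ell_\sigma,\varrho_\sigma\in\operatorname{End}(V)$ on the $t_i$ by
\[
\ell_\sigma(t_i)=\sum_k\sigma^L_{ik}t_k+\sum_s\sigma^L_{i,s}w_s,\qquad \varrho_\sigma(t_i)=\sum_k\sigma^R_{ik}t_k+\sum_s\sigma^R_{i,s}w_s,
\]
and by $w_s\mapsto w_{s+1}$ (with $w_{2m+1}=0$) for both. Define a bilinear product on $V$ by $t_i\cdot t_j=\sum_k\sigma^{ij}_kt_k+\sum_s\sigma^{ij}_{,s}w_s$, all other products of basis vectors being $0$. If $(\sigma,c)$ is admissible, then $V$ is identified with $I\subset A(\sigma,c)$, and by Lemma~\ref{lem:cons}(b) the maps $\ell_\sigma,\varrho_\sigma$ and the product are left and right multiplication by $x$ on $I$ and the multiplication of $I$.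

An isomorphism onto $A(\sigma,c)$ sends the generator of the string to some $y=\eta(x)+\tau$. By Lemma~\ref{lem:cons}(d) the high powers of $y$ are powers of the polynomial $\eta(x)$. For $\eta\in K^{2m}$ let $\hat\eta=\eta_1+\eta_2X+\dots+\eta_{2m}X^{2m-1}$ and
\[
N_s=\sum_{u=0}^{2m-s}\bigl(\text{coefficient of }X^u\text{ in }\hat\eta^{\,c-2m+s}\bigr)\,w_{s+u}\in V\qquad(1\le s\le2m).
\]
Thus in $A(\sigma,c)$, for $\eta(x)=x\hat\eta(x)=\sum_{j\le2m}\eta_jx^j$, we have
\begin{equation}\label{eq:Ns}
\eta(x)^{c-2m+s}=N_s .
\end{equation}
For $c\ge6m$ let $\mathrm{cond}(\sigma',\sigma,c)$ be the statement: there are $\eta\in K^{2m}$ with $\eta_1\ne0$, $\tau\in\langle t_1,\dots,t_r\rangle$, and $v_1,\dots,v_r\in V$ whose $t$-components form an invertible matrix, such that for all $i,j$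
\begin{align*}
\sum_{h=1}^{2m}\eta_h\ell_\sigma^h(v_i)+\tau\cdot v_i&=\sum_k\sigma'^L_{ik}v_k+\sum_s\sigma'^L_{i,s}N_s,\\
\sum_{h=1}^{2m}\eta_h\varrho_\sigma^h(v_i)+v_i\cdot\tau&=\sum_k\sigma'^R_{ik}v_k+\sum_s\sigma'^R_{i,s}N_s,\\
v_i\cdot v_j&=\sum_k\sigma'^{ij}_kv_k+\sum_s\sigma'^{ij}_{,s}N_s .
\end{align*}

\begin{lemma}\label{lem:cond}
For admissible $(\sigma,c)$ and $(\sigma',c)$: $A(\sigma',c)\cong A(\sigma,c)$ if and only if $\mathrm{cond}(\sigma',\sigma,c)$.
\end{lemma}

\begin{proof}
Let $A=A(\sigma,c)$ and $A'=A(\sigma',c)$, with $x',t'_i,w'_s,I',W'$ in $A'$.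

($\Rightarrow$) Let $\varphi:A'\to A$ be an isomorphism, $y=\varphi(x')=\sum_{j=1}^c\eta_jx^j+\tau$ with $\tau\in T$, and $v_i=\varphi(t'_i)$. By Lemma~\ref{lem:cons}(c), $\varphi(I')=I$. So $v_i\in I$, and $y$ generates $A/I\cong XK[X]/(X^{c-2m+1})$, hence $\eta_1\ne0$. As $W'$ and $W$ are the $(c-2m+1)$-st powers of $A'$ and $A$, $\varphi(W')=W$, and $\varphi$ induces an isomorphism $I'/W'\to I/W$. So the $t$-components of the $v_i$ form an invertible matrix. Since $c-2m+1\ge3m$, Lemma~\ref{lem:cons}(d) gives $\varphi(w'_s)=y^{c-2m+s}=\bigl(\sum_j\eta_jx^j\bigr)^{c-2m+s}$. As $x^{c+1}=0$, only $\eta_1,\dots,\eta_{2m}$ matter here, and by \eqref{eq:Ns} we get $\varphi(w'_s)=N_s$. By Lemma~\ref{lem:cons}(b), $x^jI=Ix^j=0$ for $j\ge2m$, so $yv_i$ and $v_iy$ are the left sides of the first two equations. Applying $\varphi$ to the relations (F4) of $A'$ gives all three.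

($\Leftarrow$) Put $y=\sum_{j\le2m}\eta_jx^j+\tau=\eta(x)+\tau$ in $A$. By Lemma~\ref{lem:cons}(d) and \eqref{eq:Ns}, $y^{c-2m+s}=N_s$, and $y^{c+1}=\eta(x)^{c+1}=0$. So $y$ and the $v_i$ satisfy the relations of $A'$ in Lemma~\ref{lem:pres}, and there is a homomorphism $\varphi:A'\to A$ with $x'\mapsto y$, $t'_i\mapsto v_i$. Suppose that $\varphi$ maps $\sum_ja_jx'^j+\sum_ib_it'_i$ to $0$, where $a_j,b_i\in K$. Modulo $I$ this gives $\sum_ja_j\eta(X)^j=0$ in $XK[X]/(X^{c-2m+1})$, and since $\eta_1\ne0$, $a_j=0$ for $j\le c-2m$. For $j>c-2m$, $y^j=\eta(x)^j\in W$. So the $t$-component of $\sum_ib_iv_i$ is zero, and all $b_i=0$. Then $\sum_{j>c-2m}a_j\eta(x)^j=0$, so all $a_j=0$. Hence $\varphi$ is injective, and bijective by dimensions.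
\end{proof}

\begin{definition}
$(r,K)$ has \emph{property (P)} if for all $\sigma,\sigma'\in\Sigma$ the set $\{c\ge6m:\mathrm{cond}(\sigma',\sigma,c)\}$ is eventually periodic.
\end{definition}

For $K=K_\flat$ and $r\ge2$ this fails: for the shapes of $B_c(\rho_1)$ and $B_c(\rho_2)$ from Lemma~\ref{lem:pair}, cond says that $2\in(K^*)^{c-2}$. For odd $c$ this means that $c-2$ is squarefree, and, as the choice of $n$ and $n'$ in the proof of Theorem~\ref{thm:A} shows, this is not an eventually periodic condition.

\subsection{Counting semigroups of given shape}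

This step does not involve the field. We encode multiplication tables by vectors of integers in such a way that all relevant properties are expressible in \emph{Presburger arithmetic}, the first-order language of $\mathbb N_0$ with addition and order. Counting the vectors with a property expressed in this way leads to quasi-polynomials.

Let $c\ge6m$. Encode $0,x^j,f_i$ by the integers $0$, $j\in[1,c]$, $c+i$. A \emph{code} is a vector $u\in[0,c+r]^{r^2+2r}$ that lists values for $xf_i$, $f_ix$, $f_if_j$. It defines a map $\ell_u$ on $[0,c+r]$, left multiplication by $x$: $\ell_u(0)=0$, $\ell_u(j)=j+1$ for $1\le j<c$, $\ell_u(c)=0$, and $\ell_u(c+i)$ is the value of $xf_i$ in $u$. Let $\varrho_u$ be the analogous map for right multiplication. We require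
\[
\ell_u^r(c+i)\le c\quad\text{and}\quad\varrho_u^r(c+i)\le c\quad\text{for all }i .
\]
Define an operation $*$ on $[0,c+r]$: $0*z=z*0=0$; $j*j'=j+j'$, or $0$ if $j+j'>c$; $j*(c+i)=\ell_u^j(c+i)$; $(c+i)*j=\varrho_u^j(c+i)$; and $(c+i)*(c+i')$ is given by $u$. Here $j,j'\in[1,c]$. For each of the finitely many $j\le r$ the iterate $\ell_u^j$ is a fixed composition. For $j>r$ and $z=\ell_u^r(c+i)\in[0,c]$,
\[
\ell_u^j(c+i)=\begin{cases}z+j-r&\text{if }z\ge1\text{ and }z+j-r\le c,\\0&\text{otherwise.}\end{cases}
\]
The same holds for $\varrho_u$. So ``$z_1*z_2=z_3$'' is a Presburger formula in $(c,u,z_1,z_2,z_3)$.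

Let $\Phi(c,u)$ be the formula: $c\ge6m$ and the requirements above hold; $*$ is associative on $[0,c+r]$; every product of $m$ elements lies in $\{0\}\cup[m,c]$; and for $m\le j\le c$ and all $i$, $(c+i)*j$ and $j*(c+i)$ lie in $\{0\}\cup[j+1,c]$. If $\Phi(c,u)$ holds, we have a semigroup $S_u$ with $S_u^{m+s}\subseteq\{0\}\cup[m+s,c]$ for $s\ge0$, by induction on $s$. So $S_u$ is nilpotent; as the element $1$ has powers $1,2,\dots,c$, the class is $c$, the coclass is $r$, and $L_j=\{j\}$ for $m\le j\le c$. Conversely, every nilpotent semigroup of class $c$ and coclass $r$ has the form \eqref{eq:S}, and is therefore isomorphic to some $S_u$ with $\Phi(c,u)$; the requirements hold because $x^rf_i,f_ix^r\in S^m$.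

An isomorphism $S_u\to S_{u'}$ preserves the layers $L_j$, so it fixes $0$ and all $j\in[m,c]$. It is thus given by the images of the remaining $m-1+r$ elements, and ``$S_u\cong S_{u'}$'' is a Presburger formula: these images exist and define a bijection compatible with $*$. Hence so is $\mathrm{Min}(c,u)$: ``$\Phi(c,u)$ holds, and $u$ is lexicographically least among all codes $u'$ with $\Phi(c,u')$ and $S_{u'}\cong S_u$''. Finally, ``the shape of $S_u$ is $\sigma$'' (with respect to $x=1$ and $f_i=c+i$) is a Presburger formula: $e_i$ is read off from $(c+i)*m$, and, by the proof of Lemma~\ref{lem:frame}, the entries of the shape are sums of at most four signed truth values of statements $z=c+k$ or $z=c-2m+s$ about definable elements $z$. Let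
\[
g_\sigma(c)=\#\{u:\mathrm{Min}(c,u)\text{ and }S_u\text{ has shape }\sigma\}.
\]
So each isomorphism type of semigroups of class $c$ and coclass $r$ is counted by exactly one $g_\sigma$, exactly once.

\begin{lemma}\label{lem:quasi}
For each $\sigma\in\Sigma$ there is $k\ge1$ such that for large $c$ the function $g_\sigma$ agrees on each residue class modulo $k$ with a rational polynomial. In particular, with $\Sigma_c=\{\sigma:g_\sigma(c)>0\}$, each set $\{c:\sigma\in\Sigma_c\}$ is eventually periodic.
\end{lemma}

\begin{proof}
By a theorem of Ginsburg and Spanier, Presburger definable subsets of $\mathbb N_0^d$ are semilinear, i.e.\ finite unions of sets $q+\mathbb N_0b_1+\dots+\mathbb N_0b_s$ with $q,b_i\in\mathbb N_0^d$. By a theorem of Eilenberg--Sch\"utzenberger and Ito, every semilinear set is a finite \emph{disjoint} union of such sets in which $b_1,\dots,b_s$ are linearly independent. Apply this to the set of all $(c,u)$ counted by $g_\sigma$. Let $q^0,b_i^0$ be the first coordinates. For each $c$ there are only finitely many $u$, so all $b_i^0\ge1$. By independence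 each element of a piece has a unique representation, so the piece contributes $z^{q^0}/\prod_{i=1}^s(1-z^{b_i^0})$ to $\sum_cg_\sigma(c)z^c$. With a common multiple $k$ of the $b_i^0$ this can be written as $P(z)/(1-z^{k})^s$ with an integral polynomial $P$. If $s=0$, it is a polynomial and contributes to finitely many $c$ only. If $s\ge1$, the coefficient of $z^{kj}$ in $(1-z^{k})^{-s}$ is $\binom{j+s-1}{s-1}$, a rational polynomial in $j$. So for large $c$ each contribution is polynomial on residue classes, and so is the sum, with a common multiple of the moduli. A non-zero polynomial has no zeros at large integers, which gives the last statement.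
\end{proof}

\subsection{Property (P) implies the conjecture}

\begin{proposition}\label{prop:P}
If $(r,K)$ has property \textup{(P)}, then the conjecture holds for $(r,K)$.
\end{proposition}

\begin{proof}
Choose $c_*\ge6m+1$ and $k_*\ge1$ such that for $c\ge c_*$ all statements $\mathrm{cond}(\sigma',\sigma,c)$ are $k_*$-periodic in $c$, $\Sigma_c=\Sigma_{c+k_*}$, and every $g_\sigma$ is a polynomial on each residue class modulo $k_*$.

\emph{A self-similarity of the graph.} Let $c\ge c_*$. The vertices of class $c$ are the $A(\sigma,c)$, $\sigma\in\Sigma_c$. By Lemma~\ref{lem:cond}, $\sigma,\sigma'\in\Sigma_c$ give the same vertex if and only if $\mathrm{cond}(\sigma',\sigma,c)$. The label of the vertex given by an equivalence class $C\subseteq\Sigma_c$ is $\sum_{\sigma\in C}g_\sigma(c)$. For $c\ge c_*+1$ every vertex $A(\sigma,c)$ has a parent, since $\dim A(\sigma,c)^c=1$ (Section~\ref{sec:string}). The parent is $A(\operatorname{sh}(\sigma),c-1)$, so for $\sigma'\in\Sigma_{c-1}$ the vertex $A(\sigma',c-1)$ is the parent if and only if $\mathrm{cond}(\sigma',\operatorname{sh}(\sigma),c-1)$.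 All these conditions are $k_*$-periodic. Hence $A(\sigma,c)\mapsto A(\sigma,c+k_*)$ is a well-defined graph isomorphism $\mu_0:\mathcal G_{\ge c_*}\to\mathcal G_{\ge c_*+k_*}$, where $\mathcal G_{\ge c}$ is the subgraph of $\mathcal G_{r,K}$ on the vertices of class at least $c$.

\emph{Making it preserve infinite paths.} The map $\mu_0$ might permute the infinite paths, so we pass to a power. Let $\Omega$ be the set of infinite paths that start in class $c_*$. Parents are unique, so distinct paths, once separated, never meet again; hence finitely many distinct paths in $\Omega$ pass through distinct vertices of class $c$ for large $c$. There are at most $|\Sigma|$ such vertices, so $|\Omega|\le|\Sigma|$. For $\omega\in\Omega$, the path $\mu_0(\omega)$ starts in class $c_*+k_*$ and extends uniquely upwards to some $\pi(\omega)\in\Omega$. The map $\pi$ is injective, hence a permutation of the finite set $\Omega$. Let $o$ be its order, $k=ok_*$ and $\mu=\mu_0^{o}$. Then $\mu$ maps the vertex of class $c$ on any $\omega\in\Omega$ to the vertex of class $c+k$ on the same $\omega$.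

\emph{Conclusion.} Let a maximal coclass tree with path $A_1\to A_2\to\cdots$ be given. Choose $l$ with $cl(A_l)\ge c_*$. Then $A_l\to A_{l+1}\to\cdots$ is a tail of some $\omega\in\Omega$, so $\mu(A_l)=A_{l+k}$. As $\mu$ is a graph isomorphism $\mathcal G_{\ge c_*}\to\mathcal G_{\ge c_*+k}$, it maps the descendants of $A_l$ onto those of $A_{l+k}$, and restricts to a graph isomorphism $\overline{\mathcal T}(A_l)\to\overline{\mathcal T}(A_{l+k})$. Let $B\in\mathcal T(A_l)$ have class $c$ and equivalence class $C\subseteq\Sigma_c$. Then $\mu^i(B)$ has class $c+ik$ and the same equivalence class $C$. So its label is $\sum_{\sigma\in C}g_\sigma(c+ik)$, a rational polynomial in $i$.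
\end{proof}

\subsection{Finite fields}\label{sec:finite}

\begin{proof}[Proof of Theorem~\ref{thm:C} for finite $K$]
Let $|K|=q$. In $\mathrm{cond}(\sigma',\sigma,c)$ the number $c$ enters only through the $N_s$, i.e.\ through $\hat\eta^{\,c-2m+s}$ modulo $X^{2m}$, where $\eta_1\ne0$. So $\hat\eta$ represents an element of the group $(K[X]/X^{2m})^*$, which has order $(q-1)q^{2m-1}$. Hence cond is periodic in $c$ with this period, (P) holds, and Proposition~\ref{prop:P} applies.
\end{proof}

\subsection{Algebraically closed fields of characteristic zero}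

Let $K$ be algebraically closed of characteristic $0$. With $\theta=\sum_{j=2}^{2m}(\eta_j/\eta_1)X^{j-1}$ we have
\[
\hat\eta^{\,N}=\eta_1^N(1+\theta)^N\equiv\eta_1^N\sum_{i<2m}\binom Ni\theta^i\pmod{X^{2m}} .
\]
For $N=c-2m+s$ and $a=\eta_1$, $b=a^c$, $n=c$, the factor $\eta_1^N$ is $b\,a^{s-2m}$, and $\binom Ni$ is a rational polynomial in $n$. So $\mathrm{cond}(\sigma',\sigma,c)$ says: for some $a\in K^*$, a fixed finite system of polynomial equations and inequations over $\mathbb Q[a^{\pm1},b,n]$ in the unknowns $\eta_2,\dots,\eta_{2m},\tau,v_1,\dots,v_r$ is solvable at $b=a^c$, $n=c$. By Chevalley's theorem (images of constructible sets are constructible) there is a constructible set $\mathcal W\subseteq\mathbb G_m^2\times\mathbb A^1$ defined over $\mathbb Q$, depending on $\sigma,\sigma'$ only, such that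
\[
\mathrm{cond}(\sigma',\sigma,c)\iff (a,a^c,c)\in\mathcal W\ \text{for some }a\in K^* .
\]
For each fixed $c$ the right side is a first-order sentence in the language of fields. The theory of algebraically closed fields of characteristic $0$ is complete, so we may take $K=\overline{\mathbb Q}$. Thus property (P) follows from the next proposition, and Theorem~\ref{thm:C} from Proposition~\ref{prop:P}.

\begin{proposition}\label{prop:W}
Let $\mathcal W\subseteq\mathbb G_m^2\times\mathbb A^1$ be constructible over $\mathbb Q$. Then
\[
C(\mathcal W)=\{c\in\mathbb N:(a,a^c,c)\in\mathcal W\text{ for some }a\in\overline{\mathbb Q}^*\}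
\]
is eventually periodic.
\end{proposition}

Write $(a,b,n)$ for the coordinates on $\mathbb G_m^2\times\mathbb A^1$. The idea is this. On a closed set of dimension at least $2$ there are usually many solutions $a$ for each large $c$. The only obstruction comes from sets of dimension at most $1$, where $a$ and $b$ are algebraic functions of $n$. There heights show that if $b=a^c$ and $n=c$ is large, then $a$ must be a root of unity of bounded order, and roots of unity lead to conditions periodic in $c$.

Let $h$ be the absolute logarithmic Weil height on $\overline{\mathbb Q}^*$. We use: $h(a^c)=c\,h(a)$ for $c\ge1$; a non-zero root of a non-zero integral polynomial of degree at most $d$ with coefficients bounded by $H$ in absolute value has height at most $\log((d+1)H)$ (Mahler measure); and, by the theorems of Northcott and Kronecker, for each $d_0$ there is $\varepsilon>0$ with $h(a)\ge\varepsilon$ for all $a\in\overline{\mathbb Q}^*$ of degree at most $d_0$ that are not roots of unity.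

\begin{lemma}\label{lem:height}
Let $Y\subseteq\mathbb G_m^2\times\mathbb A^1$ be closed over $\mathbb Q$ with $\dim Y\le1$. There are $N\ge1$ and a finite set $U_0$ of pairs of $N$-th roots of unity such that for all large $c$ and all $a\in\overline{\mathbb Q}^*$:
\[
(a,a^c,c)\in Y\iff(a,a^c)\in U_0 .
\]
\end{lemma}

\begin{proof}
A component of $Y$ (irreducible over $\mathbb Q$) that does not dominate $\mathbb A^1$ contains points with $n=c\in\mathbb N$ for at most one $c$. On a component that dominates $\mathbb A^1$, $n$ is transcendental and the function field has transcendence degree $1$. So $a$ and $b$ satisfy equations $P(a,n)=0$ and $Q(b,n)=0$ with non-zero integral polynomials $P,Q$, and $P(\cdot,c)$, $Q(\cdot,c)$ are non-zero for large integers $c$. There are finitely many components, so the constants below can be chosen for all of them at once. If $(a,b,c)$ lies on such a component and $c$ is large, then $a$ has degree at most a constant $d_0$. The coefficients of $Q(\cdot,c)$ are bounded by a power of $c$, so $h(b)\le C_0\log c$ for a constant $C_0$. If moreover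 $b=a^c$, then
\[
c\,h(a)=h(b)\le C_0\log c ,
\]
and for large $c$ this is less than $c\,\varepsilon$, where $\varepsilon$ belongs to $d_0$ as above. Hence $a$ is a root of unity of degree at most $d_0$. There are finitely many of these, so $a^N=1$ for a fixed $N$, and then $b^N=a^{cN}=1$. For each of the finitely many pairs $(\zeta,\zeta')$ of $N$-th roots of unity, $\{n:(\zeta,\zeta',n)\in Y\}$ is finite or all of $\mathbb A^1$. Let $U_0$ be the set of pairs for which it is all of $\mathbb A^1$. If $c$ is also larger than all integers in the finite sets, then the stated equivalence holds.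
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:W}]
$\mathcal W$ is a finite union of sets $V\setminus Y$ with $V$ closed and irreducible over $\mathbb Q$ and $Y\subsetneq V$ closed over $\mathbb Q$, and $C(\cdot)$ commutes with unions. So let $\mathcal W=V\setminus Y$. If $V$ does not dominate $\mathbb A^1$, then $C(\mathcal W)$ is finite. Let $V$ dominate $\mathbb A^1$; then $\dim V\ge1$. Below, $c$ is large.

\emph{$\dim V=1$.} Then $Y$ is finite and does not matter for large $c$. By Lemma~\ref{lem:height} for $V$, $c\in C(\mathcal W)$ if and only if $\zeta^c=\zeta'$ for some $(\zeta,\zeta')\in U_0$. This is periodic in $c$.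

\emph{$\dim V=3$.} Then $Y\subseteq\{f=0\}$ with $0\ne f\in\mathbb Q[a,b,n]$. For large $c$, $f(a,b,c)$ is a non-zero polynomial in $a,b$. If $c>\deg_af$, then different monomials $a^ib^j$ give different monomials $a^{i+cj}$, so $f(a,a^c,c)$ is a non-zero polynomial in $a$. So some $a\ne0$ is not a root of it, and $c\in C(\mathcal W)$.

\emph{$\dim V=2$.} Then $V=\{f=0\}$ with $f\in\mathbb Q[a,b,n]$ irreducible, not associate to $a$ or $b$, and $f\notin\mathbb Q[n]$ because $V$ dominates $\mathbb A^1$. Now $\dim Y\le1$; take $N,U_0$ from Lemma~\ref{lem:height} for $Y$. So for large $c$,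
\begin{equation}\label{eq:VY}
c\in C(\mathcal W)\iff f(a,a^c,c)=0\text{ and }(a,a^c)\notin U_0\text{ for some }a\in\overline{\mathbb Q}^* .
\end{equation}

(i) \emph{$f$ involves $b$.} Write $f=\sum_{j=0}^df_j(a,n)b^j$ with $d\ge1$ and $f_d\ne0$. Also $f_0\ne0$, as $f$ is irreducible and not associate to $b$. Let $c>\deg_af$ be so large that $f_d(a,c)$ and $f_0(a,c)$ are non-zero polynomials in $a$. Then different $j$ contribute different powers of $a$ to $F_c(a)=f(a,a^c,c)=\sum_jf_j(a,c)a^{cj}$. So $F_c$ has degree at least $cd$ (from $f_d$), order at $0$ at most $\deg_af$ (from $f_0$), and at most $M=(d+1)(\deg_af+1)$ terms.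

In characteristic $0$ a non-zero polynomial with at most $M$ terms has no non-zero root of multiplicity $\ge M$. Indeed, let $\sum_{k=1}^{M'}\alpha_ka^{\epsilon_k}$ with $1\le M'\le M$, all $\alpha_k\ne0$ and distinct $\epsilon_k$ have such a root $a_0$. Applying $(a\,\frac{d}{da})^i$ for $0\le i<M'$ gives $\sum_k\epsilon_k^i\,\alpha_ka_0^{\epsilon_k}=0$, and the Vandermonde determinant of the $\epsilon_k$ is non-zero, so all $\alpha_ka_0^{\epsilon_k}=0$, a contradiction.

So $F_c$ has at least $(cd-\deg_af)/M$ distinct non-zero roots. For large $c$ this exceeds $|U_0|$, and some root $a$ has $(a,a^c)\notin U_0$. By \eqref{eq:VY}, $c\in C(\mathcal W)$.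

(ii) \emph{$f=f(a,n)$.} Then $\deg_af\ge1$, and $f(0,n)\ne0$ as $f$ is not associate to $a$. So for $c$ large $f(\cdot,c)$ has roots, all non-zero, and by \eqref{eq:VY} $c\in C(\mathcal W)$ if and only if some root $a$ has $(a,a^c)\notin U_0$. If $f(\zeta,n)$ is identically zero for some $N$-th root of unity $\zeta$, then the minimal polynomial of $\zeta$ over $\mathbb Q$ divides $f$, and by irreducibility $f$ equals it up to a constant. Then the roots are fixed $N$-th roots of unity, and the condition depends only on $c$ modulo $N$. Otherwise, for $c$ large no root of $f(\cdot,c)$ is an $N$-th root of unity, so $c\in C(\mathcal W)$.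
\end{proof}

\begin{thebibliography}{1}
\bibitem{DE} Andreas Distler, Bettina Eick, \emph{Coclass theory for nilpotent semigroups via their associated algebras}, arXiv:1208.4383 (2012).
\end{thebibliography}

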